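\title{Finite groups whose nontrivial conjugacy class sizes are $m$, $2m$, $3m$, $4m$}

\begin{abstract}
Let $m=2^\alpha3^\beta$. We prove that there is a finite group whose set of nontrivial conjugacy class sizes is $\{m,2m,3m,4m\}$ if and only if $m=2$, and we describe all finite groups with nontrivial class sizes $2,4,6,8$; an example is the central product $\mathrm{SL}(2,3)\circ D_8$ of order $96$. The proof reduces to solvable $\{2,3\}$-groups. There, commutators with values in the center show that many elements act on the largest normal $2$- and $3$-subgroups with centralizer of index at most $4$, and such elements are too rigid to be compatible with a large $m$.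
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group. The conjugacy class $x^G=\{g^{-1}xg:g\in G\}$ of an element $x$ has size $|G:C_G(x)|$. This number measures how far $x$ is from commuting with everything, and it equals $1$ exactly when $x$ is central. Put
\[
\operatorname{cs}(G)=\{|x^G|:x\in G\},\qquad \operatorname{cs}^*(G)=\operatorname{cs}(G)\setminus\{1\}.
\]
The set $\operatorname{cs}^*(G)$ records only which sizes occur. It forgets how often they occur, and it does not change when $G$ is replaced by $G\times A$ with $A$ abelian. For the dihedral group $D_8$ of order $8$ and other small groups one finds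
\[
\operatorname{cs}^*(D_8)=\operatorname{cs}^*(Q_8)=\{2\},\quad \operatorname{cs}^*(S_3)=\{2,3\},\quad \operatorname{cs}^*(A_4)=\{3,4\},\quad \operatorname{cs}^*(\mathrm{SL}(2,3))=\{4,6\}
\]
(the last set is computed in Section~\ref{sec:example}). Since $\operatorname{cs}(G_1\times G_2)$ consists of the products $ab$ with $a\in\operatorname{cs}(G_1)$ and $b\in\operatorname{cs}(G_2)$, we also get $\operatorname{cs}^*(D_8\times D_8)=\{2,4\}$, the beginning of a progression $m,2m,3m,\dots$. This paper answers the following question, which comes from the paper of Camina and Camina~\cite{CC}.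

\medskip
\noindent\textbf{Question.} \emph{For which $m=2^\alpha3^\beta$, with $\alpha,\beta$ nonnegative integers, is there a finite group $G$ with $\operatorname{cs}^*(G)=\{m,2m,3m,4m\}$?}
\medskip

These are the values of $m$ for which the four sizes involve no prime other than the primes $2$ and $3$, which the multipliers $2,3,4$ bring in anyway.

Two direct products come close to $m=2$:
\[
\operatorname{cs}^*(A_4\times D_8)=\{2,3,4,6,8\},\qquad \operatorname{cs}^*(\mathrm{SL}(2,3)\times D_8)=\{2,4,6,8,12\}.
\]
We shall see that the unwanted size $12$ disappears when the centers of $\mathrm{SL}(2,3)$ and $D_8$ are identified, so $m=2$ occurs. For larger $m$ there are arguments in both directions. The smallest class size of a group can be arbitrarily large: in the group of upper unitriangular $3\times3$ matrices over $\mathbb F_q$ the commutators of a noncentral element with all other elements fill the center, which has order $q$, so $\operatorname{cs}^*=\{q\}$. One might hope to inflate the example for $m=2$ by using such groups in place of $D_8$. On the other hand, if $G=G_1\times G_2$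 with both factors nonabelian, there are nontrivial class sizes $a,b\ge m$ with $ab\le4m$, so $m\le4$. The second consideration wins, because a weak form of this multiplicativity holds in every group: class sizes of commuting elements of coprime orders are tied together.

\begin{theorem}\label{thm:main}
Let $m=2^\alpha3^\beta$. A finite group $G$ with $\operatorname{cs}^*(G)=\{m,2m,3m,4m\}$ exists if and only if $m=2$.
\end{theorem}

A group $G$ is a \emph{central product} $H\circ C$ if $G=HC$ and $[H,C]=1$. Equivalently, $G$ arises from $H\times C$ by identifying a central subgroup of $H$ with an isomorphic central subgroup of $C$; the identified subgroup is $H\cap C$.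

\begin{theorem}\label{thm:structure}
A finite group $G$ satisfies $\operatorname{cs}^*(G)=\{2,4,6,8\}$ if and only if
\[
G\cong D\times\big((Q_8\rtimes P)\circ C\big),
\]
where $D$ is abelian of order prime to $6$, $P$ is an abelian $3$-group acting on $Q_8$ with $|P:C_P(Q_8)|=3$, $C$ is a $2$-group with $|C'|=2$, and the central product identifies $Z(Q_8)$ with $C'$.
\end{theorem}

Taking $D=1$, $P=C_3$ and $C=D_8$ gives $\mathrm{SL}(2,3)\circ D_8$, of order $24\cdot8/2=96$. The ``only if'' part of Theorem~\ref{thm:structure} is not needed for Theorem~\ref{thm:main}.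

The proof of Theorem~\ref{thm:main} has three ingredients. First, if a noncentral element $y$ commutes with an element $a$ of coprime order, then $a$ has at most four conjugates in $C_G(y)$. Second, commutators with values in $Z(G)$ behave bilinearly, and this makes $C_G(y)$ large enough to turn the first bound into a bound on the action of $a$ on a whole normal $p$-subgroup: the centralizer of $a$ has index $1$, $3$ or $4$. Third, elements with centralizer of index $3$ or $4$, which we call reflections and rotations, are very rigid. They produce normal subgroups or modules of small order, whose elements have small classes, and $m$ divides the sizes of these classes. Section~\ref{sec:example} contains the examples and a special case in which all three ingredients are visible. Sections~\ref{sec:tools} and~\ref{sec:key} provide the tools. The cases $\beta=0$, $\alpha=0$ and $\alpha,\beta\ge1$ are treated in Sections~\ref{sec:two}, \ref{sec:three} and~\ref{sec:six}, and Section~\ref{sec:structure} completes the proof of Theorem~\ref{thm:structure}.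

\subsection*{Conventions}
All groups are finite. We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy=x^{-1}x^y$, so that
\[
[xy,z]=[x,z]^y[y,z],\qquad [x,yz]=[x,z][x,y]^z .
\]
For a subgroup $K$ of $G$ and any $x\in G$, let $x^K=\{x^k:k\in K\}$; its size is $|K:C_K(x)|$. The $p$-part of an integer $n$ is $n_p$. A prime $p$ does not divide $|x^G|$ exactly when $C_G(x)$ contains a Sylow $p$-subgroup of $G$, and $|x^G|_p\le|G|_p/|K|$ for every $p$-subgroup $K$ of $C_G(x)$. We write $O_p(G)$ for the largest normal $p$-subgroup of $G$, $\Phi(W)$ for the Frattini subgroup of $W$, and $\Omega_1(A)$ for the subgroup of elements of order dividing $p$ in an abelian $p$-group $A$. A \emph{$\{2,3\}$-group} is a group whose order has no prime divisor other than $2$ and $3$; each of its elements is uniquely a product $x=x_2x_3=x_3x_2$ of a $2$-element and a $3$-element, and both are powers of $x$. A \emph{four-group} is a group isomorphic to $C_2^2=C_2\times C_2$. If $A$ acts on a group $W$, then $[W,A]=\langle w^{-1}w^a:w\in W,\ a\in A\rangle$ and $[W,a]=[W,\langle a\rangle]$; every subgroup of $W$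 that contains $[W,A]$ is $A$-invariant. An element acts \emph{fixed-point-freely} on a group if it fixes only the identity.

\section{The examples and a model of the converse}\label{sec:example}

\subsection{Groups with class sizes $2,4,6,8$}

The following observation computes class sizes from the $2$-part and the $3$-part of an element.

\begin{lemma}\label{lem:product}
If $x,y\in G$ commute and have coprime orders, then $C_G(xy)=C_G(x)\cap C_G(y)$ and
\[
|(xy)^G|=|x^G|\cdot|y^{C_G(x)}| .
\]
In particular $|x^G|$ and $|y^G|$ divide $|(xy)^G|$.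
\end{lemma}

\begin{proof}
Both $x$ and $y$ are powers of $xy$, which gives the first claim. The second is $|G:C_G(xy)|=|G:C_G(x)|\,|C_G(x):C_G(x)\cap C_G(y)|$.
\end{proof}

\begin{lemma}\label{lem:Q8}
Let $R\cong Q_8$. An automorphism of $R$ that fixes each of the three cyclic subgroups of order $4$ is inner. If a $3$-element $a$ acts nontrivially on $R$, then it permutes these three subgroups cyclically, $C_R(a)=Z(R)$, the only proper $a$-invariant subgroups of $R$ are $1$ and $Z(R)$, and $R\langle a\rangle$ is transitive on the six elements of $R\setminus Z(R)$.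
\end{lemma}

\begin{proof}
Let $R=\langle i,j\rangle$. An automorphism fixing $\langle i\rangle$ and $\langle j\rangle$ sends $i\mapsto i^{\pm1}$, $j\mapsto j^{\pm1}$, so there are at most four of them, and the four inner automorphisms are of this kind. Thus the kernel of the action on the three subgroups is a $2$-group, and $a$ induces a $3$-cycle. The proper subgroups of $R$ are $1$, $Z(R)$ and the three cyclic subgroups of order $4$, and the two generators of each of the latter are conjugate in $R$.
\end{proof}

For a four-group the corresponding statement is that $\operatorname{Aut}(C_2^2)$ is the symmetric group on the three involutions, so a $3$-element that acts nontrivially permutes them cyclically.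

\begin{proposition}\label{prop:if}
Every group $G$ of the form described in Theorem~\ref{thm:structure} has $\operatorname{cs}^*(G)=\{2,4,6,8\}$.
\end{proposition}

\begin{proof}
The abelian direct factor $D$ does not affect class sizes, so let $D=1$. Then $G=HC$ with $H=RP$, $Q_8\cong R\trianglelefteq H$, $[H,C]=1$ and $H\cap C=Z(R)=C'=\langle z\rangle$. The subgroup $V=C_P(R)$ centralizes $R$, $P$ and $C$, so $V\le Z(G)$. The group $RC$ is a normal Sylow $2$-subgroup of $G$, and $P$ is a Sylow $3$-subgroup. For $c\in C$ we have $c^C\subseteq cC'=\{c,cz\}$, and $C$ is nonabelian, so $\operatorname{cs}(C)=\{1,2\}$. Let $x\in G$; after conjugating we may assume $x_3\in P$.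

Suppose $x_3\in V$. Then $|x^G|=|x_2^G|$, and $x_2=rc$ with $r\in R$, $c\in C$. If $r\in Z(R)$, then $x_2\in C$ and $|x_2^G|=|x_2^C|\in\{1,2\}$. If $r\notin Z(R)$, then $r^H=R\setminus Z(R)$ by Lemma~\ref{lem:Q8}. This set is closed under multiplication by $z$, so $x_2^G=r^Hc^C=(R\setminus Z(R))c$ has six elements.

Suppose $x_3\notin V$. An element $rc$ commutes with $x_3$ exactly when $r$ does, that is, when $r\in Z(R)\le C$. So $C_{RC}(x_3)=C$, and since $P$ is abelian, $C_G(x_3)=C\times P$, which has index $|RC:C|=|R:Z(R)|=4$. Hence $x_2\in C$, and Lemma~\ref{lem:product} gives $|x^G|=4|x_2^C|\in\{4,8\}$.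

With $g\in P\setminus V$, $r\in R\setminus Z(R)$ and $c\in C\setminus Z(C)$, the elements $c,g,r,gc$ have class sizes $2,4,6,8$.
\end{proof}

The same computation with $\langle z\rangle$ in place of $C$ gives $\operatorname{cs}^*(\mathrm{SL}(2,3))=\{4,6\}$, since $\mathrm{SL}(2,3)\cong Q_8\rtimes C_3$. It also shows what the central product does. In $H\times C$ the class of $(r,c)$ has $6\cdot2=12$ elements, and identifying the two central involutions glues them in pairs, because $rz$ is conjugate to $r$ and $cz$ to $c$. The class of $(g,c)$ keeps its $4\cdot2=8$ elements, because the $3$-element $g$ is not conjugate to $gz$.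

\subsection{A model case}

The next lemma is the source of all large centralizers in this paper.

\begin{lemma}\label{lem:pairing}
Let $K\le G$ and $y\in G$, and suppose $[y,k]\in Z(G)$ for all $k\in K$. Then $k\mapsto[y,k]$ is a homomorphism $K\to Z(G)$ with kernel $C_K(y)$. If $a\in C_G(y)$ normalizes $K$, then $[K,a]\le C_G(y)$.
\end{lemma}

\begin{proof}
We have $[y,kk']=[y,k'][y,k]^{k'}=[y,k][y,k']$. For $b\in\langle a\rangle$ we have $[y,k^b]=[y^b,k^b]=[y,k]^b=[y,k]$, so $k^{-1}k^b$ lies in the kernel.
\end{proof}

We now prove the converse for a family of groups that contains $\mathrm{SL}(2,3)\circ D_8$ and in which $D_8$ and $Q_8$ could be replaced by arbitrarily large $2$-groups.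

\begin{proposition}\label{prop:model}
Let $G=U\langle g\rangle$, where $U$ is a normal $2$-subgroup with $U'\le Z(G)$ and $g$ has order $3$. If $\operatorname{cs}^*(G)=\{m,2m,3m,4m\}$, then $m=2$.
\end{proposition}

\begin{proof}
Since $3m$ divides $|G|$ and $|G|_3=3$, the only class size divisible by $3$ is $3m$. Put $C=C_U(g)$ and $R=[U,g]$. Then $U=RC$, a basic fact on coprime action recalled in Lemma~\ref{lem:cop}(a), and $C\ne U$, since otherwise all class sizes would be powers of $2$. As $U'\le C$, we have $C\trianglelefteq U$. The Sylow $3$-subgroups of $G$ are the groups $\langle g\rangle^u$ with $u\in U$, and each has centralizer $C^u=C$ in $U$. So every element of $U\setminus C$ has class size divisible by $3$, hence equal to $3m$.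

\emph{Some element of $C$ is noncentral.} An element outside $U$ is conjugate to $g^{\pm1}c$ with $c\in C$. If $C\le Z(G)$, the only nontrivial class sizes are $3m$ and $|g^G|$, which are too few.

\emph{$R$ centralizes $C$.} This is Lemma~\ref{lem:pairing} with $K=U$, $y\in C$ and $a=g$.

\emph{$C$ has index at most $4$.} Let $c\in C$ be noncentral. Then $R\langle g\rangle\le C_G(c)$, so by Lemma~\ref{lem:product}
\[
|U:C|=|R:R\cap C|=|g^R|\le|g^{C_G(c)}|=\frac{|(gc)^G|}{|c^G|}\le\frac{4m}{m}=4 .
\]

\emph{A small class.} Let $r\in R\setminus C$. Then $C\langle r\rangle$ centralizes $r$ and has index at most $2$ in $U$, so $3m=|r^G|\le6$. Since $1\notin\operatorname{cs}^*(G)$, we have $m>1$, so $m=2$.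
\end{proof}

In general the Sylow subgroups need not be normal, both may be nonabelian, and commutators need not be central. Lemma~\ref{lem:pairing} then applies only to a thin layer of $O_p(G)$ just above the center, and a given element $a$ may fix nothing in this layer. The remedy is to work with groups $C_q\times C_q$, which always contain an element with a fixed point, and to study how the elements with small action fit together.

\section{Tools}\label{sec:tools}

\subsection{Class sizes and quotients}

\begin{lemma}\label{lem:quot}
Let $N\trianglelefteq G$ and $x\in G$.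
\begin{itemize}
\item[(a)] The product $|(xN)^{G/N}|\cdot|x^N|$ divides $|x^G|$. In particular each factor divides $|x^G|$.
\item[(b)] If $N$ is a $p$-group and $x$ is a $q$-element for primes $p\ne q$, then $C_{G/N}(xN)=C_G(x)N/N$ and $|x^G|=|(xN)^{G/N}|\cdot|x^N|$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $|G:C_G(x)|=|G:C_G(x)N|\cdot|N:C_N(x)|$ and $C_G(x)N/N\le C_{G/N}(xN)$. This proves (a), and it proves the formula in (b) once the two centralizers are shown to be equal. Let $yN$ centralize $xN$. Then $\langle x\rangle$ and $\langle x^y\rangle$ are Sylow $q$-subgroups of $\langle x\rangle N$, so $\langle x^{yw}\rangle=\langle x\rangle$ for some $w\in N$. Now $x^{yw}\in\langle x\rangle\cap xN=\{x\}$, so $yw\in C_G(x)$.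
\end{proof}

Applying (a) twice, we see that $|K:C_K(x)|$ divides $|x^G|$ whenever $K$ is a normal subgroup of a quotient of $G$. This is how class sizes restrict the action of $x$ on normal sections.

\subsection{Standard facts}

We use the following facts, referring to them by their labels.
\begin{itemize}
\item[(G1)] A $p$-group acting on a set of size prime to $p$ fixes a point. Hence a $p$-group acting on a nontrivial $p$-group fixes a nonidentity element; a nontrivial normal subgroup of a $p$-group meets the center nontrivially; a $3$-group acting on a set with at most two elements fixes each of them; and a $3$-group that normalizes a group of order $3$ centralizes it.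
\item[(G2)] If $Z\le Z(K)$ and $K/Z$ is cyclic, then $K$ is abelian.
\item[(G3)] If $D\le Z(K)$ and $|D|$ is prime to $|K:D|$, then $K=D\times K_0$ by the Schur--Zassenhaus theorem, and $K_0$, the set of elements of order prime to $|D|$, is characteristic in $K$.
\item[(G4)] A $\{2,3\}$-group $H$ is solvable by Burnside's theorem, so its Fitting subgroup $O_2(H)\times O_3(H)$ contains its own centralizer. Thus if $\{p,q\}=\{2,3\}$ and $O_p(H)=1$, then $C_H(O_q(H))\le O_q(H)$, and every $p$-subgroup of $H$ acts faithfully on $O_q(H)$. If $O_2(H)=O_3(H)=1$, then $H=1$.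
\item[(G5)] Frattini argument: if $K\trianglelefteq G$ and $S$ is a Sylow subgroup of $K$, then $G=KN_G(S)$. Dedekind's law: if $A\le K$, then $K\cap AB=A(K\cap B)$.
\item[(G6)] A $q$-element of a quotient of a $\{2,3\}$-group is the image of a $q$-element: take the $q$-part of any preimage.
\item[(G7)] A nonabelian $2$-group $R$ with $|R:R'|=4$ is dihedral, semidihedral or generalized quaternion \cite[Theorem~5.4.5]{Gor}. A nontrivial $2$-group that contains no four-group is cyclic or generalized quaternion. A dihedral group of order at least $8$, a semidihedral group and a generalized quaternion group have a cyclic subgroup of index $2$; the elements outside it have order at most $4$, and order $2$ in the dihedral case. So this subgroup is characteristic unless the group is $Q_8$.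
\end{itemize}

\begin{lemma}\label{lem:rank}
If $K$ is a nonabelian $p$-group, then $K/Z(K)$ contains a subgroup isomorphic to $C_p\times C_p$.
\end{lemma}

\begin{proof}
Suppose not, and let $\langle wZ(K)\rangle$ be a central subgroup of order $p$ of $K/Z(K)$. It is the only subgroup of order $p$, since together with another one it would generate $C_p\times C_p$. So $w\in\langle k\rangle Z(K)$ for every $k\in K\setminus Z(K)$, and $w$ commutes with every such $k$. Then $w\in Z(K)$, a contradiction.
\end{proof}

\subsection{Coprime action}

\begin{lemma}\label{lem:cop}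
Let $p\ne q$ be primes, and let a $q$-group $A$ act on a $p$-group $W$. Let $M$ be an $A$-invariant normal subgroup of $W$.
\begin{itemize}
\item[(a)] $[W,A]\trianglelefteq W$, $W=[W,A]C_W(A)$ and $[[W,A],A]=[W,A]$. If $W$ is abelian, then $W=[W,A]\times C_W(A)$.
\item[(b)] $C_{W/M}(A)=C_W(A)M/M$.
\item[(c)] An element of $A$ that acts trivially on $W/\Phi(W)$ acts trivially on $W$. If $W$ is elementary abelian, it is a direct sum of irreducible $A$-modules.
\item[(d)] $|W:C_W(A)|=|W/M:C_{W/M}(A)|\cdot|M:C_M(A)|$, and $|W:C_W(A)|=|[W,A]:C_{[W,A]}(A)|$. In particular, if $A$ is trivial on $M$ and on $W/M$, then $A$ is trivial on $W$.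
\item[(e)] If $A\cong C_q\times C_q$ and $W\ne1$, then some nonidentity element of $A$ does not act fixed-point-freely on $W$.
\item[(f)] If $p=2$ and $q=3$, then $|W:C_W(A)|$ is a power of $4$.
\item[(g)] If $p=2$, $q=3$ and $W$ has a characteristic cyclic subgroup of index at most $2$, then $A$ acts trivially on $W$.
\end{itemize}
\end{lemma}

\begin{proof}
Parts (a)--(c) are the standard facts on coprime action, the last one being Maschke's theorem. Part (b) gives $|C_W(A)|=|C_{W/M}(A)|\,|C_M(A)|$, and $W=[W,A]C_W(A)$ gives the second formula in (d).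

(e) Write $W_0=\Omega_1(Z(W))\ne1$ additively, and for $B\le A$ let $\sigma_B$ be the endomorphism $\sum_{b\in B}b$ of $W_0$. Its image lies in $C_{W_0}(B)$. Each nonidentity element of $A$ lies in exactly one of the $q+1$ subgroups $B$ of order $q$, so $\sum_B\sigma_B=\sigma_A+q$. If all nonidentity elements act fixed-point-freely, then all $\sigma_B$ and $\sigma_A$ vanish, so $qW_0=0$, which is absurd.

(f) The orbits of $A$ on $W\setminus C_W(A)$ have size divisible by $3$, so $|W|\equiv|C_W(A)|\pmod3$. Hence $|W:C_W(A)|$ is a power of $2$ congruent to $1$ modulo $3$.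

(g) The automorphism group of a cyclic $2$-group is a $2$-group; apply (d).
\end{proof}

\subsection{Reflections and rotations}

The smallest index $|W:C_W(a)|>1$ is $3$ for a $2$-element $a$ acting on a $3$-group $W$, and by Lemma~\ref{lem:cop}(f) it is $4$ for a $3$-element acting on a $2$-group. We name the elements that attain these values.

\begin{definition}
A $2$-element $a$ acting on a $3$-group $W$ is a \emph{reflection} of $W$ if $|W:C_W(a)|=3$. A $3$-element $a$ acting on a $2$-group $W$ is a \emph{rotation} of $W$ if $|W:C_W(a)|=4$.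
\end{definition}

An involution of $S_3$ is a reflection of $C_3$, and an element of order $3$ of $A_4$ or $\mathrm{SL}(2,3)$ is a rotation of $C_2^2$ or $Q_8$. The next lemma says that there are essentially no other examples. By Lemma~\ref{lem:cop}(d),(f), a reflection or rotation of $W$ that acts nontrivially on a factor of an invariant normal series of $W$ is a reflection or rotation of that factor; we use this without comment.

\begin{lemma}\label{lem:small}
Let $a$ act on $W$ and put $R=[W,a]$.
\begin{itemize}
\item[(a)] If $a$ is a reflection of $W$, then $|R|=3$, $R\le Z(W)$, $a$ inverts $R$, and $W=R\times C_W(a)$. Conversely, a $2$-element $a$ acting on a $3$-group $W$ with $|[W,a]|=3$ is a reflection.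
\item[(b)] If $a$ is a rotation of $W$, then $W=RC_W(a)$, $[R,C_W(a)]=1$, and either $R\cong C_2^2$ and $C_R(a)=1$, or $R\cong Q_8$ and $C_R(a)=Z(R)$.
\end{itemize}
\end{lemma}

\begin{proof}
In both cases $R=[R,a]\ne1$, so $a$ acts fixed-point-freely on the nontrivial abelian group $R/R'$ by Lemma~\ref{lem:cop}(a). By Lemma~\ref{lem:cop}(d), $|R/R'|$ divides $|R:C_R(a)|=|W:C_W(a)|$.

(a) Here $|R/R'|=3$. Then $R/\Phi(R)$ is cyclic, so $R$ is cyclic and $|R|=3$. The element $a$ acts nontrivially on $R$, so it inverts $R$, and $R\trianglelefteq W$ is central by (G1). Hence $W=RC_W(a)$ is a direct product. Conversely, if $|R|=3$, then $R=[R,a]$ gives $C_R(a)=1$, so $|W:C_W(a)|=3$.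

(b) Here $|R/R'|=4$ by Lemma~\ref{lem:cop}(f). Since $a$ is nontrivial on $R$, Lemma~\ref{lem:cop}(g) and (G7) leave only $R\cong C_2^2$ and $R\cong Q_8$, and $|R:C_R(a)|=4$ determines $C_R(a)$. Let $c\in C_W(a)$; it normalizes $R$. On the three involutions of $C_2^2$, or the three cyclic subgroups of order $4$ of $Q_8$, it induces a permutation of $2$-power order that commutes with the $3$-cycle induced by $a$; such a permutation is trivial. This settles the case $R\cong C_2^2$. If $R\cong Q_8$, then $c$ acts on $R$ as conjugation by some $r\in R$, by Lemma~\ref{lem:Q8}. As $c$ is fixed by $a$, the elements $r$ and $r^a$ induce the same automorphism, so $a$ fixes $rZ(R)$. But $a$ permutes the three nontrivial cosets of $Z(R)$ cyclically, so $r\in Z(R)$.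
\end{proof}

We next ask how several reflections, or several rotations, interact. The point of the two lemmas below is their last part: three independent such elements produce a group $C_q\times C_q$ that contains none.

\begin{lemma}\label{lem:refl}
Let a $2$-group $S$ act faithfully on a $3$-group $V$, and for a reflection $s\in S$ put $L_s=[V,s]$.
\begin{itemize}
\item[(a)] Every reflection is an involution, and the map $s\mapsto L_s$ is injective.
\item[(b)] If $s\ne s'$ are commuting reflections, then $[V,ss']=L_s\times L_{s'}\le Z(V)$ has order $9$ and is inverted by $ss'$. In particular $ss'$ is not a reflection.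
\item[(c)] If $s_1,s_2,s_3$ are distinct pairwise commuting reflections, then $\{1,s_1s_2,s_2s_3,s_1s_3\}$ is a four-group that contains no reflection.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:small}(a), $s^2$ is trivial on $V=L_s\times C_V(s)$, so $s^2=1$. If $L_s=L_{s'}$, then $ss'$ is trivial on $L_s$ and on $V/L_s$, hence on $V$, so $s=s'$.

(b) Since $s$ and $s'$ commute, $s$ normalizes $L_{s'}$, so $[L_{s'},s]\le L_s\cap L_{s'}=1$, and symmetrically $[L_s,s']=1$. Thus $ss'$ inverts both $L_s$ and $L_{s'}$, and it is trivial on $V/L_sL_{s'}$. Part (c) follows from (b).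
\end{proof}

\begin{lemma}\label{lem:rot}
Let a $3$-group $S$ act faithfully on an elementary abelian $2$-group $W$, written additively. For a rotation $g\in S$ put $D_g=[W,g]$, a subgroup of order $4$, and call $\langle g\rangle$ a rotation subgroup.
\begin{itemize}
\item[(a)] Rotations have order $3$, and any two of them commute.
\item[(b)] If $\langle g_1\rangle,\dots,\langle g_k\rangle$ are distinct rotation subgroups and $D_i=D_{g_i}$, then $g_i$ is nontrivial on $D_i$ and trivial on $D_j$ for $j\ne i$, and the sum of the $D_i$ is direct.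
\item[(c)] If $x\in S$ leaves two of the $D_i$ invariant and is nontrivial on both, then $|W:C_W(x)|\ge16$. This applies to $x=g_1g_2$.
\item[(d)] If $k\ge3$, then $\langle g_1g_2,g_2g_3\rangle\cong C_3^2$, and $|W:C_W(x)|\ge16$ for each of its nonidentity elements $x$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $g,h$ be rotations. The group $\langle g,h\rangle$ leaves $D_g+D_h$ invariant and is trivial on the quotient, so it is faithful on $D_g+D_h$, which has order at most $16$. Since $|\mathrm{GL}(4,2)|=2^6\cdot3^2\cdot5\cdot7$, the group $\langle g,h\rangle$ has order at most $9$ and is abelian. If $D_g=D_h$, it embeds in $\mathrm{GL}(2,2)\cong S_3$ and has order $3$. With $h=g$ this completes (a), and it shows that $D_g\ne D_h$ when $\langle g\rangle\ne\langle h\rangle$. In that case $D_h$ is $g$-invariant because $g$ and $h$ commute, so $D_g\cap D_h$ is a proper $g$-invariant subgroup of $D_g$, hence $0$, and $[D_h,g]\le D_g\cap D_h=0$. If $\sum_jd_j=0$ with $d_j\in D_j$, applying $g_i-1$ gives $d_i(g_i-1)=0$, so $d_i=0$. This proves (b). In (c), $x$ is fixed-point-free on $D_i$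 and $D_j$, so $[W,x]\ge D_i\oplus D_j$, and $|W:C_W(x)|=|[W,x]|$. In (d), $(g_1g_2)^i(g_2g_3)^j=g_1^ig_2^{i+j}g_3^j$, and unless $3$ divides both $i$ and $j$, at least two of $i$, $i+j$, $j$ are prime to $3$; apply (c).
\end{proof}

\section{Reduction and the key lemma}\label{sec:key}

Suppose $\operatorname{cs}^*(G)=\{m,2m,3m,4m\}$ with $m=2^\alpha3^\beta$. Then $m>1$. Let $p\ge5$ be a prime and $S$ a Sylow $p$-subgroup of $G$. All class sizes are prime to $p$, so every element of $G$ is centralized by a conjugate of $S$, that is, $G=\bigcup_gC_G(S)^g$. A finite group is not the union of the conjugates of a proper subgroup, so $S\le Z(G)$. The product $D$ of these Sylow subgroups is central, and (G3) gives $G=D\times G_0$, where $G_0$ is a $\{2,3\}$-group with $\operatorname{cs}(G_0)=\operatorname{cs}(G)$. For both theorems it therefore suffices to work under the following hypothesis, which is in force for the rest of the paper.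

\medskip
\noindent\textbf{Hypothesis.} \emph{$G$ is a $\{2,3\}$-group with $\operatorname{cs}^*(G)=\{m,2m,3m,4m\}$, where $m=2^\alpha3^\beta>1$. We fix a Sylow $2$-subgroup $Q$ and a Sylow $3$-subgroup $P$, and put $U=O_2(G)$, $V=O_3(G)$, and $Z_p=O_p(Z(G))$ for $p=2,3$.}
\medskip

Note that $U\le Q$, $V\le P$, $[U,V]=1$, $C_G(UV)\le UV$ by (G4), and that a $p$-element is central exactly when it lies in $Z_p$. The shape of $\operatorname{cs}^*(G)$ enters mainly through two lemmas.

\begin{lemma}\label{lem:ratio}
Let $x\notin Z(G)$ commute with an element $y$ of coprime order. Then $|y^{C_G(x)}|=|(xy)^G|/|x^G|\in\{1,2,3,4\}$. If this number exceeds $1$, then $(|x^G|,|(xy)^G|)$ is one of $(m,2m)$, $(m,3m)$, $(m,4m)$, $(2m,4m)$.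
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:product}, $|x^G|>1$ divides $|(xy)^G|$, and the listed pairs are the only proper divisibilities among $m,2m,3m,4m$.
\end{proof}

\begin{lemma}\label{lem:center}
If $p$ divides $m$ and $S$ is a Sylow $p$-subgroup of $G$, then $Z(S)=Z_p$ and $S$ is nonabelian.
\end{lemma}

\begin{proof}
An element of $Z(S)$ has class size prime to $p$, while $p$ divides every nontrivial class size. So $Z(S)\le Z_p$, and the reverse inclusion holds in any group. If $S$ were abelian, it would be central and no class size would be divisible by $p$.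
\end{proof}

The lemma fails when $p\nmid m$: in $\mathrm{SL}(2,3)\circ D_8$ the Sylow $3$-subgroups are abelian and not central.

In the model case all of $U$ had central commutators. In general we work with a layer $M$ of $O_p(G)$ whose commutators with $O_p(G)$ are central.

\begin{lemma}[Key lemma]\label{lem:key}
Let $\{p,q\}=\{2,3\}$ and $O=O_p(G)$. Let $M\trianglelefteq G$ satisfy $Z_p\le M\le O$ and $[M,O]\le Z_p$, and let $a$ be a $q$-element of $G$.
\begin{itemize}
\item[(a)] If $a$ does not act fixed-point-freely on $M/Z_p$, then either $a$ centralizes $O$, or $a$ is a reflection of $O$ (for $p=3$) or a rotation of $O$ (for $p=2$).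
\item[(b)] If $c\in C_O(a)$, then $[M,a]\le C_G(c)$. If moreover $c\notin Z_p$, then $|M:C_M(a)|\le|(ac)^G|/|c^G|\le4$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:cop}(b) there is $y\in C_M(a)\setminus Z_p$, a noncentral element. Lemma~\ref{lem:pairing} with $K=O$ gives $[O,a]\le C_G(y)$. By Lemmas~\ref{lem:cop}(d) and~\ref{lem:ratio},
\[
|O:C_O(a)|=|a^{[O,a]}|\le|a^{C_G(y)}|\le4 .
\]
The left side is a power of $3$ if $p=3$ and a power of $4$ if $p=2$.

(b) Lemma~\ref{lem:pairing} with $K=M$ and $y=c$ gives the first claim, and then $|M:C_M(a)|=|a^{[M,a]}|\le|a^{C_G(c)}|$; apply Lemma~\ref{lem:ratio}.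
\end{proof}

Usually we take $M$ as small as possible, so that $M/Z_p$ is an irreducible module.

\begin{lemma}\label{lem:chief}
Suppose $O_p(G)>Z_p$. Choose $N_p\le O_p(G)$ such that $X_p=N_p/Z_p$ is a minimal normal subgroup of $G/Z_p$. Then $[N_p,O_p(G)]\le Z_p$, so Lemma~\ref{lem:key} applies to $M=N_p$. The group $X_p$ is an irreducible $G$-module over $\mathbb F_p$, and $O_p(G/C_G(X_p))=1$. For $y\in N_p\setminus Z_p$, the size of the $G$-orbit of $yZ_p$ divides $|y^G|$.
\end{lemma}

\begin{proof}
By (G1), $X_p\cap\Omega_1(Z(O_p(G)/Z_p))$ is nontrivial, and it is normal in $G/Z_p$, so it equals $X_p$. The fixed points of $O_p(G/C_G(X_p))$ on $X_p$ form a submodule, which is nonzero by (G1), so this group acts trivially and is trivial. The last claim is Lemma~\ref{lem:quot}(a).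
\end{proof}

The notation $N_p$, $X_p$ is kept throughout. Combining Lemma~\ref{lem:cop}(e) with Lemma~\ref{lem:key}(a), every group $C_q\times C_q$ that acts faithfully on $O_p(G)$ or on $X_p$ and is induced by elements of $G$ contains a reflection or a rotation; by Lemmas~\ref{lem:refl}(c) and~\ref{lem:rot}(d) there is then room for at most two independent ones. This tension drives Section~\ref{sec:six}.

\section{The case $m=2^\alpha$}\label{sec:two}

In this section $\beta=0$ and $\alpha\ge1$. All nontrivial class sizes are divisible by $2^\alpha$, and their $3$-parts are at most $3$. The second property alone brings $G$ close to the model case.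

\begin{lemma}\label{lem:two1}
Let $\beta=0$. Then $|Q:U|\le2$, $L=UP$ is normal in $G$, and every $t\in Q\setminus U$ is a reflection of $L/U$. Moreover $V=C_P(U)$ and $|P:V|\le3$.
\end{lemma}

\begin{proof}
Let $H=G/U$ and $P_1=O_3(H)$. Since $O_2(H)=1$, the group $Q/U$ acts faithfully on $P_1$ by (G4). For $t\in Q\setminus U$ the index $|P_1:C_{P_1}(t)|>1$ is a power of $3$ dividing $|t^G|$, so it equals $3$. Thus all nonidentity elements of $Q/U$ are reflections. They are involutions, so $Q/U$ is abelian, and by Lemma~\ref{lem:refl}(b) there is at most one of them. Hence $PU/U$ has index at most $2$ in $H$, so it is normal and equals $P_1$.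

The group $C_L(U)$ is normal in $G$, and its Sylow $2$-subgroup $C_L(U)\cap U=Z(U)$ is central in it. By (G3) its Sylow $3$-subgroup is characteristic, so it lies in $V$. Hence $C_P(U)\le V$, and $V\le C_P(U)$ because $[U,V]=1$.

Let $W=U/\Phi(U)$, a faithful $P/V$-module and a direct sum of irreducible modules by Lemma~\ref{lem:cop}(c). For $u\in U$, the class of $u\Phi(U)$ in $L/\Phi(U)$ is its $P$-orbit, and its size divides $|u^L|$ and hence $|u^G|$. So $P$-orbits on $W$ have size $1$ or $3$. Let $W_1$ be a nontrivial irreducible summand and $0\ne w_1\in W_1$. The stabilizer $K_1$ of $w_1$ has index $3$ in $P$, so it is normal, its fixed points on $W_1$ form a nonzero submodule, and $K_1$ is the kernel of the action on $W_1$. If two nontrivial summands had different kernels $K_1\ne K_2$, the vector $w_1+w_2$ would have stabilizer $K_1\cap K_2$ of index $9$. So all nontrivial summands have the same kernel, which is then $V$, and $|P:V|\le3$.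
\end{proof}

When $V$ is central, all class sizes can be expressed through the centralizer in $U$ of one $3$-element, as in the model case.

\begin{lemma}\label{lem:two2}
Let $\beta=0$ and $V\le Z(G)$. Then $P$ is abelian and $|P:V|=3$. Let $g\in P\setminus V$ and put $s=|Q:U|$, $C=C_U(g)$, $R=[U,g]$, $\kappa=|U:C|$.
\begin{itemize}
\item[(a)] $C=C_U(P)$, $R\trianglelefteq G$, and $\kappa>1$ is a power of $4$.
\item[(b)] $|(gc)^G|=s\kappa|c^C|$ for $c\in C$. If $x_3\notin Z(G)$, then $|x^G|=s\kappa|c^C|$ for some $c\in C$.
\item[(c)] If $x_3\in Z(G)$, then $|x^G|=3m$ or $|x^G|=|c^G|$ for some $c\in C$.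
\item[(d)] If $\kappa=4$, then $R\cong Q_8$, $U=RC$, $[R,C]=1$, $R\cap C=Z(R)$, and $m=2$.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:two1} and (G2), $P$ is abelian. If $P=V$, no class size is divisible by $3$; so $|P:V|=3$ and $P=\langle g'\rangle V$ for every $g'\in P\setminus V$.

(a) Since $V$ is central, $C=C_U(P)$ and $R=[U,P]$. For $x\in G$, the group $P^x$ is a Sylow $3$-subgroup of $L=PU$, so $P^x=P^u$ with $u\in U$ and $R^x=[U,P^u]=R^u=R$. Finally $\kappa>1$ as $g\notin V=C_P(U)$, and Lemma~\ref{lem:cop}(f) applies.

(b) Let $g'\in P\setminus V$. We claim $C_G(g')\le L$. This is trivial if $s=1$. If $s=2$, let $t\in Q\setminus U$. Its centralizer in $L/U$ has index $3$ and contains $VU/U$, so it equals $VU/U$ and does not contain $g'U$. Thus $C_{G/U}(g'U)$ is a proper subgroup containing the abelian group $L/U$ of index $2$, which proves the claim. Now $P\le C_G(g')\le UP$ gives $C_G(g')=C\times P$, of index $|Q|/|C|=s\kappa$, and $|(g'c)^G|=s\kappa|c^C|$ by Lemma~\ref{lem:product}. If $x_3\notin Z(G)$, then $x$ is conjugate to such an element $g'c$.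

(c) Here $|x^G|=|x_2^G|$, so let $x\in Q$ after conjugation. If $|x^G|\ne3m$, then $|x^G|$ is a power of $2$, so $G=C_G(x)Q$ because the two indices are coprime. Then $x^G=x^Q\subseteq Q$, so $\langle x^G\rangle$ is a normal $2$-subgroup and $x\in U$. Also $x$ is centralized by a conjugate of $P$, so $x$ is conjugate into $C_U(P)=C$.

(d) Apply Lemma~\ref{lem:small}(b). If $R\cong C_2^2$, then $R\setminus\{1\}$ is a class of size $3$, since $R\trianglelefteq G$; but nontrivial class sizes are even. So $R\cong Q_8$, and $R\setminus Z(R)$ is a class of size $6$ by Lemma~\ref{lem:Q8}. Hence $3m=6$.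
\end{proof}

\begin{proposition}\label{prop:two}
If $\beta=0$, then $m=2$.
\end{proposition}

\begin{proof}
Suppose $\alpha\ge2$, so that $4$ divides every nontrivial class size. An element $v\in V$ is centralized by $U$, so $|v^G|_2\le2$ and $v$ is central. Thus Lemma~\ref{lem:two2} applies, and $\kappa\ge16$ by part (d). For $z\in Z(U)$, the size $|z^G|$ divides $|G:UV|=3s$, which is not divisible by $4$. So $Z:=Z(U)=Z_2\le C$. As $\kappa>1$, we have $U>Z$. Let $M/Z=Z(U/Z)$; then $M>Z$, and $M$ satisfies the hypotheses of Lemma~\ref{lem:key}.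

Since $\kappa\ge16$, Lemma~\ref{lem:key}(a) shows that $g$ acts fixed-point-freely on $M/Z$. So the argument of the model case is not available, and we use the other half of the key lemma. We have $C_M(g)=Z$ and $M=[M,g]Z$, and Lemma~\ref{lem:key}(b) gives $[M,C]=1$.

If $C=Z$, then by Lemma~\ref{lem:two2}(b),(c) the nontrivial class sizes are among $s\kappa$ and $3m$. So $C>Z$. Let $c\in C\setminus Z$. The index $|M:C_M(g)|=|M:Z|>1$ is a power of $4$, so Lemma~\ref{lem:key}(b) gives $|M:Z|=4=|(gc)^G|/|c^G|$. Therefore $|c^G|=m$ and $s\kappa|c^C|=|(gc)^G|=4m$ for all $c\in C\setminus Z$. By Lemma~\ref{lem:two2}(b),(c) the nontrivial class sizes are among $m$, $3m$, $4m$ and $s\kappa$. Hence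
\[
s\kappa=2m .
\]

Next, $M$ is abelian. Indeed $C_U(M)$ is normal in $U$ and contains $C>Z$, so $C_U(M)/Z$ meets $Z(U/Z)=M/Z$ nontrivially, that is, $Z(M)>Z$. As $g$ acts fixed-point-freely on $M/Z$, which has order $4$, it permutes the three nonidentity elements cyclically, so $Z(M)=M$.

Let $b\in M\setminus Z$, a noncentral element. It is centralized by $MC$, and $|MC:C|=|M:Z|=4$, so $|b^G|_2\le|Q:MC|=s\kappa/4=m/2$. This is impossible, since $m=2^\alpha$ divides $|b^G|$.
\end{proof}

The assumption $\alpha\ge2$ was used to make $V$ and $Z(U)$ central and to exclude $\kappa=4$. In $\mathrm{SL}(2,3)\circ D_8$ the first two conclusions hold, but $M=U$, $C=D_8$ and $\kappa=4$.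

\section{The case $m=3^\beta$}\label{sec:three}

Now $\alpha=0$ and $\beta\ge1$. All nontrivial class sizes are divisible by $3^\beta$, their $2$-parts are at most $4$, and by Lemma~\ref{lem:center} every Sylow $3$-subgroup is nonabelian with center $Z_3$. The last fact gives a quick way to reach contradictions:
\begin{equation}\label{eq:norefl}
\text{if $t$ is a reflection of $V$, no Sylow $3$-subgroup of $G$ normalizes $[V,t]$.}
\end{equation}
Otherwise $[V,t]$, of order $3$, would be central in that Sylow subgroup by (G1), hence central in $G$, although $t$ inverts it. Statement \eqref{eq:norefl} holds whenever $\beta\ge1$.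

\begin{proposition}\label{prop:three}
The case $\alpha=0$ does not occur.
\end{proposition}

\begin{proof}
\emph{Step 1: $|P:V|\le3$, $V>Z_3$, and every $g\in P\setminus V$ is a rotation of $Q_1=O_2(G/V)$.}
Let $H=G/V$. Since $O_3(H)=1$, the group $P/V$ acts faithfully on $Q_1$ and on $Q_1/\Phi(Q_1)$. For $g\in P\setminus V$, the index $|Q_1:C_{Q_1}(g)|>1$ is a power of $4$ dividing $|g^G|$, so it is $4$. Thus all nonidentity elements of $P/V$ are rotations of $Q_1/\Phi(Q_1)$. By Lemma~\ref{lem:rot}(c) there is at most one rotation subgroup, so $|P/V|\le3$. If $V=Z_3$, then $P$ is abelian by (G2). So $V>Z_3$, and $N_3$, $X_3$ are defined.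

\medskip
\emph{Step 2: $P\ne V$.}
Suppose $P=V$, so $G=PQ$. Elements of $C_Q(P)$ have class size prime to $3$, so $C_Q(P)=Z_2$. By \eqref{eq:norefl} no element is a reflection of $V=P$, so by Lemma~\ref{lem:key}(a) every nonidentity element of $Q/Z_2$ acts fixed-point-freely on $X_3$. Since $P$ is trivial on $X_3$, all $G$-orbits on $X_3\setminus\{0\}$ have size $|Q/Z_2|$, so $|Q/Z_2|\le4$ by Lemma~\ref{lem:chief}. The size $4m$ occurs and $Z_2$ is central, so $|Q/Z_2|=4$. By Lemma~\ref{lem:cop}(e), $Q/Z_2$ is cyclic, so $Q$ is abelian. Also $|X_3|\ge5$.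

We test this against the size $2m$. Let $|x^G|=2m$. After conjugation, a Sylow $2$-subgroup of $C_G(x)$ lies in $Q$; it has index $2$ in $Q$ and contains $Z_2$, so it contains some $t\in Q\setminus Z_2$. Then $c=x_3\in C_P(t)$. If $c\in Z_3$, then $|x^G|=|x_2^G|$ is odd because Sylow $2$-subgroups are abelian, which is false. So $c\notin Z_3$, and Lemma~\ref{lem:key}(b) gives $|N_3:C_{N_3}(t)|\le4$. But $C_{N_3}(t)=Z_3$, so $|X_3|\le4$, a contradiction.

\medskip
\emph{Step 3: the shape of $G$.}
Now $|P:V|=3$. By Step 1, $4$ divides $|g^G|$ for $g\in P\setminus V$, so every $3$-element outside $V$ has class size $4m$. The group $H/Q_1$ has $O_2(H/Q_1)=1$ and Sylow $3$-subgroups of order $3$, so by (G4) it has a self-centralizing normal subgroup of order $3$ and is isomorphic to $C_3$ or $S_3$. In the second case the image of $g$ has two conjugates, and Lemma~\ref{lem:quot}(a) shows that $2\cdot4$ divides $|(gV)^H|$ and $|g^G|$, which is impossible. So $Q_1=QV/V$, and $VQ$ is normal of index $3$ in $G$. By the Frattini argument $G=VN_G(Q)$, so $N_G(Q)$ contains an element outside $VQ$;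 let $g$ be its $3$-part. Then $g\in N_G(Q)\setminus VQ$ and $G=VQ\langle g\rangle$, and we may take $P=V\langle g\rangle$.

Put $R=[Q,g]$ and $E=C_Q(g)$. The isomorphism $Q\cong Q_1$ respects the action of $g$, so $g$ is a rotation of $Q$: we have $Q=RE$, $[R,E]=1$, and $R\cong C_2^2$ with $R\cap E=1$ or $R\cong Q_8$ with $R\cap E=Z(R)$. Since $|g^G|=4m$, Lemma~\ref{lem:ratio} shows that every $2$-element of $C_G(g)$ is central in $C_G(g)$. So $E$ is abelian, and $E\le Z(Q)$.

\medskip
\emph{Step 4: $R$ centralizes $V$.}
Suppose not. Then $C_R(V)$ is a proper $g$-invariant subgroup of $R$, so by Lemma~\ref{lem:Q8} either $R/C_R(V)\cong C_2^2$, or $R\cong Q_8$ acts faithfully on $V$. In the first case some involution of $R/C_R(V)$ has a nonzero fixed point on $X_3$, so it is a reflection of $V$ by Lemma~\ref{lem:key}(a). As $g$ permutes the three involutions cyclically, all are reflections, contrary to Lemma~\ref{lem:refl}(b). In the second case let $Z(R)=\langle z\rangle$. If $z$ acts fixed-point-freely on $X_3$, so does every nonidentity element of $R$, because $z$ is a power of it.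 Then every $G$-orbit on $X_3\setminus\{0\}$ is a union of $R$-orbits of size $8$, and $8$ divides a class size by Lemma~\ref{lem:chief}, which is false. So $z$ is a reflection of $V$ by Lemma~\ref{lem:key}(a). But $R$ acts on $[V,z]$, whose automorphism group is abelian, so $z\in R'$ centralizes $[V,z]$; this contradicts Lemma~\ref{lem:small}(a).

\medskip
\emph{Step 5: $m=3$, and $|r^G|_3=3$ for $r\in R\setminus E$.}
Such an $r$ does not commute with $g$ and is centralized by $V$, so $3^\beta\le|r^G|_3\le3$. The class sizes are $3,6,9,12$.

\medskip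
\emph{Step 6: $E\le Z(G)$.}
Let $e\in E\setminus Z(G)$. Then $|e^G|$ is a power of $3$, as $Q$ centralizes $e$. Also $|(eg)^G|$ is a multiple of $|g^G|=12$, so it equals $12$, and $|e^G|$ divides it. So $|e^G|=3$. Since $Q\langle g\rangle\le C_G(e)$, we have $G=VC_G(e)$ and $|V:C_V(e)|=3$. Thus $e$ is a reflection of $V$, and $[V,e]$ is normalized by $V$ and $g$, contrary to \eqref{eq:norefl}.

\medskip
\emph{Step 7: the class sizes.}
By Steps 4 and 6, $Q=RE$ centralizes $V$, so $G=(V\times Q)\langle g\rangle$ with $Q\trianglelefteq G$. Let $x\in G$. If $x_3\notin V$, then $12$ divides $|x^G|$, so $|x^G|=12$. If $x_3=v\in V$ and $x_2\in Z(G)$, then $|x^G|=|v^G|$ is a power of $3$. If $x_3=v\in V$ and $x_2\notin Z(G)$, write $x_2=re$ with $r\in R\setminus E$ and $e\in E$. By Step 5, $V$ is a Sylow $3$-subgroup of $C_G(r)$, so $C_G(r)=V\times C_Q(r)$ and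
\[
|x^G|=|(rv)^G|=|r^G|\,|v^{C_G(r)}|=3\,|r^Q|\,|v^V| ,
\]
where every $v\in V$ is allowed. If $R\cong C_2^2$, then $Q$ is abelian, $|r^Q|=1$, and every class size other than $12$ is odd; so $6$ does not occur. If $R\cong Q_8$, then $|r^Q|=|r^R|=2$, and $6|v^V|\le12$ forces $|v^V|=1$ for all $v\in V$. Then $VQ\le C_G(v)$, so $|v^G|\le3$, all class sizes lie in $\{1,3,6,12\}$, and $9$ does not occur.
\end{proof}

\begin{remark}
The last case misses $m=3$ by one class size only. Let $P$ be nonabelian of order $27$, let $V$ be a subgroup of index $3$, and let $P$ act on $Q_8$ with kernel $V$. In $G=Q_8\rtimes P$, a noncentral $v\in V$ has centralizer $Q_8\times V$ of index $3$; an element $rv$ with $r$ of order $4$ and $v\in V$ has centralizer $\langle r\rangle\times V$ of index $6$; and $g\in P\setminus V$ has $3\cdot4=12$ conjugates by Lemma~\ref{lem:quot}(b) and commutes only with central $2$-elements. So $\operatorname{cs}^*(G)=\{3,6,12\}$.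
\end{remark}

\section{The case that $6$ divides $m$}\label{sec:six}

Now $\alpha,\beta\ge1$. Neither the $2$-parts nor the $3$-parts of the class sizes are bounded in advance, so the arguments that pinned down $G/U$ or $G/V$ are lost. In exchange, both Sylow subgroups are nonabelian with central centers (Lemma~\ref{lem:center}), so $Q/Z_2$ and $P/Z_3$ contain $C_2^2$ and $C_3^2$ by Lemma~\ref{lem:rank}. If $U=Z_2$ and $V=Z_3$, then $G=C_G(UV)\le UV$ is abelian. Three cases remain, according to which of $U$ and $V$ is noncentral.

\subsection{$O_3(G)$ is central}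

\begin{proposition}\label{prop:Vcentral}
If $\alpha,\beta\ge1$, then $V>Z_3$.
\end{proposition}

\begin{proof}
Suppose $V=Z_3$. Then $U>Z_2$, and $C_P(U)\le C_G(UV)\cap P\le UV\cap P=Z_3$. So $\widehat P=P/Z_3$ acts faithfully on $U$ and on $W=U/\Phi(U)$. A rotation of $U$ in $\widehat P$ is a rotation of $W$, and an element with $|W:C_W(\cdot)|\ge16$ has $|U:C_U(\cdot)|\ge16$. By Lemmas~\ref{lem:cop}(e) and~\ref{lem:key}(a) applied to $X_2$,
\begin{equation}\label{eq:rot}
\text{every subgroup $C_3^2$ of $\widehat P$ contains a rotation of $U$.}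
\end{equation}

\emph{Step 1: the rotations.}
Let $\langle\hat g_1\rangle,\dots,\langle\hat g_k\rangle$ be the distinct subgroups of $\widehat P$ generated by rotations of $U$, where $\hat g_i=g_iZ_3$. They have order $3$. By \eqref{eq:rot}, $k\ge1$, and $k\le2$ by Lemma~\ref{lem:rot}(d). The group $P$ permutes these subgroups by conjugation, so $\hat g_i\in Z(\widehat P)$ by (G1). Put $R_i=[U,g_i]$, which depends only on $\langle\hat g_i\rangle$, and let $D_i=[W,g_i]$ be its image in $W$. Then $R_i\cong C_2^2$ or $Q_8$, both $U$ and $P$ normalize $R_i$, and $R_1\ne R_2$ if $k=2$ because $D_1\ne D_2$.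

\medskip
\emph{Step 2: $G$ permutes the $R_i$.}
The difficulty is that a conjugate of $g_i$ may lie in another Sylow $3$-subgroup; we show that it returns to $P$ under conjugation by $U$. Let $\widehat G=G/UZ_3$, and identify $\widehat P$ with its Sylow $3$-subgroup $PU/UZ_3$. The preimage of $O_2(\widehat G)$ has the central Sylow $3$-subgroup $Z_3$, so by (G3) it is the product of $Z_3$ and a normal $2$-subgroup of $G$; thus $O_2(\widehat G)=1$. By (G4), $O_3(\widehat G)\le\widehat P$ contains its centralizer, so it contains $Z(\widehat P)$ and the $\hat g_i$. The preimage of $O_3(\widehat G)$ is $US$, with Sylow $3$-subgroup $S=P\cap US$. For $x\in G$ the $3$-element $g_i^x$ lies in $US\trianglelefteq G$, so $g_i^{xu}\in S$ for some $u\in U$. It is a rotation of $U$, so $R_i^{xu}=[U,g_i^{xu}]=R_j$ for some $j$, and $R_i^x=R_j$ as $R_j\trianglelefteq U$.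

\medskip
\emph{Step 3: $m=12$, $k=2$, and some element of $G$ interchanges $R_1$ and $R_2$.}
A subgroup $C_3^2$ of $\widehat P$ has four subgroups of order $3$ and $k\le2$, so some $h\in P$ has $|U:C_U(h)|\ge16$. Then $16$ divides $|h^G|$, whose $2$-part is at most $2^{\alpha+2}$, so $\alpha\ge2$ and $m\ge12$. Let $r\in R_1\setminus C_{R_1}(g_1)$, a noncentral element. By Step 2, $R_1$ has at most two conjugates, and each contains at most three conjugates of $r$ if $R_1\cong C_2^2$ and at most six if $R_1\cong Q_8$. So $12\le m\le|r^G|\le12$, and $R_1$ has exactly two conjugates. The class sizes are $12,24,36,48$, none of which is divisible by $32$.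

\medskip
\emph{Step 4: $\widehat P=\langle\hat g_1\rangle\times\langle\hat g_2\rangle$.}
The group $\widehat P$ leaves $D_1$ and $D_2$ invariant, so it acts on $D_1\oplus D_2$ as a $3$-subgroup of $\mathrm{GL}(2,2)\times\mathrm{GL}(2,2)$, of order at most $9$. It suffices to show that the kernel is trivial. Otherwise let $\hat x$ be an element of order $3$ of the kernel. Since $\hat g_1\hat g_2$ is central of order $3$ and nontrivial on $D_1$, we have $\langle\hat g_1\hat g_2,\hat x\rangle\cong C_3^2$. The elements $(\hat g_1\hat g_2)^i\hat x^j$ with $3\nmid i$ are nontrivial on $D_1$ and $D_2$, so they are not rotations by Lemma~\ref{lem:rot}(c). The elements $\hat x^{\pm1}$ are trivial on $D_1$ and $D_2$, so they lie in neither $\langle\hat g_i\rangle$ and are not rotations of $U$. This contradicts \eqref{eq:rot}.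

\medskip
\emph{Step 5: a class size divisible by $32$.}
The element $h=g_1g_2$ has $|h^U|\ge16$ by Lemma~\ref{lem:rot}(c), and $|h^U|$ is a power of $2$. We find one more factor $2$ in $G/U$, using that $P$ is nonabelian with central derived subgroup. By Steps 2 and 4, $\widehat P=O_3(\widehat G)$, so $PU\trianglelefteq G$ and $G=UN_G(P)$. As $U$ normalizes each $R_i$, some $y\in N_G(P)$ interchanges $R_1$ and $R_2$. Its $3$-part lies in $P$ and normalizes each $R_i$, so $x=y_2$ interchanges them. Now $g_1^x\in P$ is a rotation of $U$ with $[U,g_1^x]=R_2$, so $g_1^x\in g_2^{\varepsilon}Z_3$, and in the same way $g_2^x\in g_1^{\delta}Z_3$, with $\varepsilon,\delta\in\{1,-1\}$. Since $P=\langle g_1,g_2\rangle Z_3$ is nonabelian and $P/Z_3$ is abelian, $1\ne c=[g_1,g_2]\in Z_3$, and commutators in $P$ are bilinear. Hence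
\[
c=c^x=[g_2^\varepsilon,g_1^\delta]=c^{-\varepsilon\delta},
\]
and since $c\ne1$ has odd order, $\varepsilon\delta=-1$. So $x^2$ maps $\hat g_i$ to $\hat g_i^{\,\varepsilon\delta}=\hat g_i^{\,-1}$ and inverts $\widehat P$. Every Sylow $2$-subgroup of $\widehat G$ contains a conjugate of the image of $x^2$, and this conjugate also inverts the normal subgroup $\widehat P$. So no Sylow $2$-subgroup of $\widehat G$ centralizes $\hat h\ne1$. Thus $|\hat h^{\widehat G}|$ is even, hence so is $|(hU)^{G/U}|$, and Lemma~\ref{lem:quot}(a) shows that $32$ divides $|h^G|$. This contradicts Step 3.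
\end{proof}

\subsection{$O_2(G)$ is central}

\begin{proposition}\label{prop:Ucentral}
If $\alpha,\beta\ge1$, then $U>Z_2$.
\end{proposition}

\begin{proof}
Suppose $U=Z_2$. Then $V>Z_3$, and $C_Q(V)\le C_G(UV)\cap Q\le UV\cap Q=Z_2$. So $\widehat Q=Q/Z_2$ acts faithfully on $V$, and it contains a four-group. By Lemmas~\ref{lem:cop}(e) and~\ref{lem:key}(a) applied to $X_3$, and by Lemma~\ref{lem:refl}(c),
\begin{equation}\label{eq:refl}
\begin{array}{l}
\text{every four-group in $\widehat Q$ contains a reflection of $V$, and $\widehat Q$ does not}\\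
\text{contain three distinct pairwise commuting reflections.}
\end{array}
\end{equation}
Unlike rotations, reflections need not commute, so their number is not yet bounded. The plan is to find a set of reflections that $P$ permutes and whose size is prime to $3$, and to apply \eqref{eq:norefl} to a fixed point. For this we need a normal $2$-subgroup on which $P$ acts.

Let $\widehat G=G/VZ_2$, and identify $\widehat Q$ with its Sylow $2$-subgroup $QV/VZ_2$. The preimage of $O_3(\widehat G)$ has the central Sylow $2$-subgroup $Z_2$, so by (G3) it is the product of $Z_2$ and a normal $3$-subgroup of $G$; thus $O_3(\widehat G)=1$, and $J=O_2(\widehat G)\le\widehat Q$ contains its centralizer in $\widehat G$. The group $G$ acts on $J$ by conjugation, and we claim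
\begin{equation}\label{eq:equiv}
[V,\tau]^x=[V,\tau^x]\qquad\text{for }\tau\in J,\ x\in G .
\end{equation}
Let $t,t'\in Q$ represent $\tau$ and $\tau^x$. The $2$-element $t^x$ lies in $\langle t'\rangle Z_2V$, which has the Sylow $2$-subgroup $\langle t'\rangle Z_2$, so $t^{xv}\in\langle t'\rangle Z_2\le Q$ for some $v\in V$. Since $t^{xv}$ has image $\tau^x$ in $\widehat G$, we get $t^{xv}\in t'Z_2$. Thus $[V,t]^{xv}=[V,t']$, and this group is normal in $V$, which proves \eqref{eq:equiv}. Let $\mathcal R$ be the set of reflections in $J$. By \eqref{eq:equiv} and Lemma~\ref{lem:small}(a), $G$ permutes $\mathcal R$, and by \eqref{eq:equiv} and \eqref{eq:norefl},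
\begin{equation}\label{eq:nofix}
\text{$P$ fixes no element of $\mathcal R$.}
\end{equation}

\emph{Case (a): $J$ contains no four-group.}
We have $J\ne1$, since otherwise $\widehat G=1$ by (G4). So $J$ is cyclic or generalized quaternion. If $J\not\cong Q_8$, then by (G7) and Lemma~\ref{lem:cop}(g) every $3$-element of $\widehat G$ centralizes $J$ and so is trivial; then $\widehat G=J=\widehat Q$ contains a four-group. So $J\cong Q_8$. Its involution $z$ is central in $\widehat G$, and $z\notin\mathcal R$ by \eqref{eq:nofix}. Let $t\in\widehat Q$ be a reflection, which exists by \eqref{eq:refl}. It is an involution different from $z$, so $t\notin J$. It does not induce an inner automorphism of $J$, since then $t\in JC_{\widehat G}(J)=J$. By Lemma~\ref{lem:Q8} there is $i\in J$ of order $4$ with $j=i^t\notin\langle i\rangle$. Then $j^t=i$, and $k=ij$ satisfies $k^t=ji=k^{-1}$. Hence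
\[
k^{-1}tk=t\,(k^{-1})^t\,k=tk^2=tz .
\]
So $tz$ is a reflection that commutes with $t$, and by Lemma~\ref{lem:refl}(b), $\Lambda=[V,z]\le Z(V)$ has order $9$ and is inverted by $z$. By \eqref{eq:equiv}, $\Lambda\trianglelefteq G$. Every nonidentity element of $J$ has $z$ as a power and so acts fixed-point-freely on $\Lambda$. Therefore $J$ permutes the eight nonidentity elements of $\Lambda$ transitively, and they form a conjugacy class of $G$ of size $8$. But $3$ divides every nontrivial class size.

\medskip
\emph{Case (b): $J$ contains a four-group.}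
Then $\mathcal R\ne\emptyset$ by \eqref{eq:refl}. The $P$-invariant set $\mathcal R\cap Z(J)$ has at most two elements by \eqref{eq:refl}, so it is empty by (G1) and \eqref{eq:nofix}. Fix an involution $z\in Z(J)$; then $z\notin\mathcal R$. Each $t\in\mathcal R$ is noncentral in $J$, so it has a second conjugate and $|\mathcal R|\ge2$. Let $t\ne s$ in $\mathcal R$. We claim that
\begin{equation}\label{eq:tz}
tz\in\mathcal R\quad\text{and}\quad L_t\times L_s=[V,z] .
\end{equation}

Suppose first that $t$ and $s$ commute. If $ts\ne z$, then $\{1,ts,z,tsz\}$ is a four-group; neither $ts$ nor $z$ is a reflection, so $tsz\in\mathcal R$ by \eqref{eq:refl}. Since $s\ne z\ne t$, the reflections $t,s,tsz$ are distinct, and they commute, contrary to \eqref{eq:refl}. So $ts=z$, and \eqref{eq:tz} follows from Lemma~\ref{lem:refl}(b).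

Suppose that $t$ and $s$ do not commute. By Lemma~\ref{lem:refl}(a), $\Lambda=L_t\times L_s\le Z(V)$ has order $9$. The group $\langle t,s\rangle$ leaves $\Lambda$ invariant and is trivial on $V/\Lambda$, so it embeds in $\mathrm{GL}(\Lambda)\cong\mathrm{GL}(2,3)$. The element $t$ inverts $L_t$ and is trivial on $\Lambda/L_t$, so it has determinant $-1$, and so has $s$. Thus $ts$ is a $2$-element of $\mathrm{SL}(2,3)\cong Q_8\rtimes C_3$ with $(ts)^2\ne1$, so $(ts)^2$ is the unique involution $-1$, which is central in $\langle t,s\rangle$. Then $sts=t(ts)^2$ is an element of $\mathcal R$ that is different from $t$ and commutes with $t$. By the first case $z=t\cdot sts=(ts)^2$. So $tz=sts\in\mathcal R$, and $z$ inverts $\Lambda$ and is trivial on $V/\Lambda$, whence $[V,z]=\Lambda$.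

By \eqref{eq:tz}, all $L_t$ with $t\in\mathcal R$ are among the four subgroups of order $3$ of $[V,z]\cong C_3^2$, so $|\mathcal R|\le4$ by Lemma~\ref{lem:refl}(a). The map $t\mapsto tz$ pairs off the elements of $\mathcal R$, so $|\mathcal R|\in\{2,4\}$. By (G1), $P$ fixes an element of $\mathcal R$, contrary to \eqref{eq:nofix}.
\end{proof}

\subsection{$O_2(G)$ and $O_3(G)$ are both noncentral}

Here neither $Q/Z_2$ nor $P/Z_3$ is known to act faithfully on a normal subgroup of coprime order, so we need another source of groups $C_q\times C_q$. It comes from the elements that act trivially on $X_p=N_p/Z_p$ but not on $N_p$: by Lemma~\ref{lem:pairing} they give rise to the dual module of $X_p$, and this $p$-group will act faithfully on $X_q$.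

We recall what is needed on duals. For an irreducible $G$-module $X$ over $\mathbb F_p$, the dual $X^*=\operatorname{Hom}(X,\mathbb F_p)$, with $\varphi^g(x)=\varphi(x^{g^{-1}})$, is irreducible, has the same order and the same kernel as $X$, and an element acting as $-1$ on $X$ acts as $-1$ on $X^*$. Say that a module has \emph{type $X^*$} if it is a direct sum of copies of $X^*$. Submodules and quotients of such a module again have type $X^*$. So a nonzero module of type $X^*$ has order at least $|X|$ and kernel $C_G(X)$.

\begin{proposition}\label{prop:both}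
If $\alpha,\beta\ge1$, then $U=Z_2$ or $V=Z_3$.
\end{proposition}

\begin{proof}
Suppose $U>Z_2$ and $V>Z_3$. Throughout, $\{p,q\}=\{2,3\}$, and statements involving $p$ are made for both choices. Put
\[
K_p=C_G(X_p),\qquad A_p=C_G(N_p)\le K_p .
\]
These are normal subgroups of $G$ with $O_p(G)\le K_p$, $O_q(G)\le A_p$ and $O_p(G/K_p)=1$. Put $N_p^\#=N_p\setminus Z_p$. Its elements are noncentral, and elements of $N_2^\#$ commute with elements of $N_3^\#$.

\medskip
\emph{Step 1: for $x\in N_p^\#$, the $q$-part of $|x^G|$ equals the $q$-part of the size of the $G$-orbit of $xZ_p$.}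
Let $S$ be the stabilizer of $xZ_p$. Then $|x^G|=|G:S|\,|S:C_G(x)|$, and $S/C_G(x)$ embeds in $Z_p$ by Lemma~\ref{lem:pairing}. Consequently all $G$-orbits on $X_p\setminus\{0\}$ have size divisible by $m_q>1$. In particular $K_p\ne G$ and $|X_2|\ge4$.

\medskip
\emph{Step 2: for $x\in N_p^\#$ and $y\in N_q^\#$, $|x^{A_q}|$ divides $|(xy)^G|/|y^G|\in\{1,2,3,4\}$.}
This follows from Lemma~\ref{lem:quot}(a), applied to $A_q\trianglelefteq C_G(y)$, and Lemma~\ref{lem:ratio}.

\medskip
\emph{Step 3: $E_p=K_p/A_p$ is a $G$-module of type $X_p^*$.}
For $k\in K_p$ and $n\in N_p$ we have $[n,k]\in Z_p$, so $[n,k]$ is multiplicative in each variable. The homomorphism $n\mapsto[n,k]$ is trivial on $Z_p$, so it defines $\varphi_k\in\operatorname{Hom}(X_p,\Omega_1(Z_p))$. The map $k\mapsto\varphi_k$ is a homomorphism with kernel $A_p$, and it commutes with the action of $G$ because $[n^g,k^g]=[n,k]$. As $G$ is trivial on $\Omega_1(Z_p)$, the target has type $X_p^*$.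

\medskip
\emph{Step 4: $E_p\ne1$, and no element of $N_p^\#$ centralizes $K_p$.}
Suppose $K_p=A_p$. Then $N_p\le K_p=A_p$, so $N_p$ is abelian, and $G/K_p$ acts on $N_p$. By (G4) and Step 1, $T_0=O_q(G/K_p)\ne1$. Its fixed points on $X_p$ form a proper submodule, hence $0$, so $C_{N_p}(T_0)=Z_p$ and $N_p=Z_p\times[N_p,T_0]$ by Lemma~\ref{lem:cop}(a),(b). The second factor is a nontrivial normal $p$-subgroup of $G$, so it meets the center of a Sylow $p$-subgroup nontrivially. This center is $Z_p$ by Lemma~\ref{lem:center}, a contradiction. So $K_p\ne A_p$, and $C_{N_p}(K_p)$ is a normal subgroup of $G$ with $Z_p\le C_{N_p}(K_p)<N_p$. By minimality it equals $Z_p$.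

\medskip
To compare the two sides we pass to $T=G/A_2A_3$ and put $T_p=K_pA_q/A_2A_3$. By Dedekind's law $T_p\cong K_p/A_p(K_p\cap A_q)$, a quotient of $E_p$. So $T_p$ has type $X_p^*$, and $A_q$ acts trivially on it.

\medskip
\emph{Step 5: $A_q\le K_p$. If $T_p=1$, then $p$ divides $|x^{A_q}|$ for all $x\in N_p^\#$.}
If $T_p\ne1$, its kernel is $K_p$, and it contains $A_q$. Let $T_p=1$, so $K_p=A_p(K_p\cap A_q)$, and let $x\in N_p^\#$. The homomorphism $K_p\to Z_p$, $k\mapsto[x,k]$, is nontrivial by Step 4 and trivial on $A_p$, so it is nontrivial on $K_p\cap A_q$. Hence $|x^{K_p\cap A_q}|$ is a power of $p$ greater than $1$, and it divides $|x^{A_q}|$ by Lemma~\ref{lem:quot}(a). By Step 2, $|x^{A_q}|$ is $2$ or $4$ if $p=2$, and $3$ if $p=3$; in both cases it is a power of $p$. So all orbits of $B=A_qK_p/K_p$ on $X_p$ have $p$-power size. Each vector is then fixed by a Sylow $q$-subgroup of $B$, hence by $O_q(B)$, so $O_q(B)=1$. Also $O_p(B)\le O_p(G/K_p)=1$. So $B=1$ by (G4).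

\medskip
\emph{Step 6: exactly one of $T_2$, $T_3$ is nontrivial.}
By Step 5, $T_p=K_p/A_2A_3$ and $T/T_p\cong G/K_p$, so $T_p=O_p(T)$. Since $T\ne1$, at least one $T_p$ is nontrivial by (G4). If both are, then $T_3$ centralizes $T_2$, so $K_3$ lies in the kernel $K_2$ of $T_2$ and $T_3\le T_2$, which is absurd.

\medskip
\emph{Step 7: $T_2=1$.}
Suppose $T_2\ne1$, so $T_3=1$, $K_3=A_2A_3$, and $T=G/K_3$ acts faithfully on $X_3$. The group $T_2$ is elementary abelian of order at least $|X_2|\ge4$. Each four-group in $T_2$ contains an involution $\tau$ with a nonzero fixed point on $X_3$. A $2$-element of $G$ with image $\tau$ is nontrivial on $X_3$, so by Lemma~\ref{lem:key}(a) it is a reflection of $V$, and $\tau$ is a reflection of $X_3$. By Lemma~\ref{lem:refl}(c) the set $\mathcal R$ of reflections of $X_3$ in $T_2$ has one or two elements. It is $G$-invariant, so $P$ centralizes the nonzero submodule $\langle\mathcal R\rangle$ of $T_2$, whose kernel is $K_2$. Thus $P\le K_2$, so $G/K_2$ is a $2$-group and the orbits on $X_2$ have $2$-power size, contrary to Step 1.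

\medskip
From now on $T_2=1$ and $T_3\ne1$. So $T=G/K_2$ acts faithfully and irreducibly on $X_2$, and $T_3=K_3/K_2$ has type $X_3^*$.

\medskip
\emph{Step 8: all $G$-orbits on $X_2\setminus\{0\}$ have size with $3$-part $3^\beta$.}
Let $u\in N_2^\#$ and $v\in N_3^\#$. By Steps 5 and 2, $|(uv)^G|/|v^G|$ is even, so $|(uv)^G|\in\{2m,4m\}$ by Lemma~\ref{lem:ratio}. Since $|u^G|$ divides this number and is divisible by $m$, we get $|u^G|_3=3^\beta$. Apply Step 1.

\medskip
\emph{Step 9: $|X_3|=3$.}
Suppose $|X_3|\ge9$, so $T_3$ is elementary abelian of order at least $9$. Each subgroup $C_3^2$ of $T_3$ contains a nonidentity element with a nonzero fixed point on $X_2$. A $3$-element of $G$ mapping to it is nontrivial on $X_2$, so it is a rotation of $U$ by Lemma~\ref{lem:key}(a), and of $X_2$. By Lemma~\ref{lem:rot}(d), $T_3$ has one or two rotation subgroups. They are permuted by $T$, so they generate a nonzero submodule of order at most $9$. A nonzero submodule of $T_3$ has order at least $|X_3|\ge9$. So there are two rotation subgroups $\langle g_1\rangle,\langle g_2\rangle$, neither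 is normal in $T$, and $T$ interchanges them. With $D_i=[X_2,g_i]$, the subgroup $D_1\oplus D_2$ is $T$-invariant, so $X_2=D_1\oplus D_2$, and $T$ permutes $\{D_1,D_2\}$ transitively. The six nonzero vectors of $D_1\cup D_2$ form one orbit, since $g_i$ permutes the three nonzero vectors of $D_i$ cyclically. The remaining nine nonzero vectors $d_1+d_2$ with $0\ne d_i\in D_i$ form another, since $\langle g_1,g_2\rangle$ is transitive on them. The $3$-parts $3$ and $9$ differ, contrary to Step 8.

\medskip
\emph{Step 10: $T\cong S_3$, $|X_2|=4$ and $m=6$.}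
By Steps 9 and 1, $T/T_3\cong G/K_3$ has order $2$, and elements of $T\setminus T_3$ act as $-1$ on $X_3$, so they invert $T_3$. Hence every subgroup of $T_3$ is normal in $T$. For $1\ne g\in T_3$, the fixed space $C_{X_2}(g)$ is then a proper submodule, hence $0$. By Lemma~\ref{lem:cop}(e), $T_3=\langle g\rangle$ has order $3$, and $T\cong S_3$. The image of $1+g+g^2$ lies in $C_{X_2}(g)=0$, so $x+xg+xg^2=0$ for all $x\in X_2$. Let $\tau\in T$ be an involution and $x\ne0$ a vector fixed by $\tau$, which exists by (G1). Then $\{0,x,xg,xg^2\}$ is a subgroup, it is invariant under $g$, and it is invariant under $\tau$ because $xg\tau=x\tau g^{-1}=xg^2$. So it is all of $X_2$. The nonzero vectors of $X_2$ and $X_3$ form orbits of sizes $3$ and $2$, so $\beta=1$ and $\alpha=1$ by Step 1. The class sizes are $6,12,18,24$.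

\medskip
\emph{Step 11: the elements of $Q\setminus K_3$.}
This set is nonempty because $|G:K_3|=2$. Let $t\in Q\setminus K_3$. Its image in $T\cong S_3$ is an involution, with three conjugates, and $T$ is a quotient of $G/N_3$ because $N_3\le V\le A_2$. Also $3$ divides $|t^{N_3}|$, as $t$ is nontrivial on $X_3$. By Lemma~\ref{lem:quot}(a), $9$ divides $|t^G|$, so $|t^G|=18$. The $2$-part of $18$ is only $2$, and this is what fails. Since $t$ is nontrivial on $X_2$, the size $|t^{N_2}|$ is a power of $2$ greater than $1$, so Lemma~\ref{lem:quot}(a) gives, for every $t\in Q\setminus K_3$,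
\begin{equation}\label{eq:t}
|N_2:C_{N_2}(t)|=2\quad\text{and}\quad|(tN_2)^{G/N_2}|\ \text{is odd.}
\end{equation}

Fix such a $t$. We show that $N_2$ is nonabelian. The group $E=K_2/A_2N_2$ is a quotient of $E_2$, so it has type $X_2^*$. If $E\ne1$, then $t\notin K_2$ is nontrivial on $E$, and the even number $|E:C_E(t)|$ divides the class size of the image of $t$ in $G/A_2N_2$, which divides $|(tN_2)^{G/N_2}|$. This contradicts \eqref{eq:t}. So $K_2=A_2N_2$, and $N_2\not\le A_2$ by Step 4, that is, $N_2$ is nonabelian.

As $Z_2\le C_{N_2}(t)$ and $|N_2:Z_2|=4$, \eqref{eq:t} provides $c\in C_{N_2}(t)\setminus Z_2$, and $cZ_2$ is the only nonzero vector of $X_2$ fixed by $t$. Choose $a\in N_2\setminus\langle c\rangle Z_2$. Then $N_2=\langle a,c\rangle Z_2$, so $[c,a]\ne1$. Since $a\in U\le Q$ and $U\le A_3\le K_3$, we have $ta\in Q\setminus K_3$, and \eqref{eq:t} provides $d\in C_{N_2}(ta)\setminus Z_2$. The element $a$ is trivial on $X_2$, so $t$ fixes $dZ_2$, and $d=c\zeta$ with $\zeta\in Z_2$. Then $c\zeta=d=d^{ta}=c^a\zeta$, so $[c,a]=1$, a contradiction.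
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $m=2$, a group exists by Proposition~\ref{prop:if}. Conversely, let $\operatorname{cs}^*(G)=\{m,2m,3m,4m\}$. By the reduction in Section~\ref{sec:key} we may assume the Hypothesis. Propositions~\ref{prop:Vcentral}, \ref{prop:Ucentral} and~\ref{prop:both} exclude $\alpha,\beta\ge1$, Proposition~\ref{prop:three} excludes $\alpha=0$, and Proposition~\ref{prop:two} gives $m=2$ when $\beta=0$.
\end{proof}

\section{The groups with class sizes $2,4,6,8$}\label{sec:structure}

One of the configurations to be excluded resembles $S_3$ rather than $\mathrm{SL}(2,3)$: a normal subgroup of order $3$ is inverted by half of the elements of $Q$. It is handled by the following lemma.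

\begin{lemma}\label{lem:half}
Let $U$ be a subgroup of index $2$ of a group $Q$, and suppose $|e^Q|=2$ for all $e\in Q\setminus U$. Then $|d^Q|\le2$ for all $d\in U$.
\end{lemma}

\begin{proof}
\emph{$Q/Z(Q)$ is abelian.} Let $e\in Q\setminus U$ and $e^Q=\{e,ek\}$ with $k\ne1$. The subgroup $C_Q(e)$ has index $2$, so it is normal and also centralizes the conjugate $ek$, hence $k$. If $x\notin C_Q(e)$, then $e^x=ek$ and $x^2\in C_Q(e)$, so $e=(ek)^x=ekk^x$ and $k^x=k^{-1}$. The subgroups $C_Q(e)$ and $U$ of index $2$ are different because of $e$, so we can choose $x\in U\setminus C_Q(e)$. Put $f=xe\notin U$. Then $[f,e]=[x,e]^e=(k^{-1})^e=k^{-1}$, so $f^Q=\{f,fk^{-1}\}$ and $e\notin C_Q(f)$. What we proved for $e$, applied to $f$, shows that $e$ inverts $k^{-1}$. But $e$ centralizes $k$, so $k^2=1$, and then every element of $Q$ centralizes $k$. Writing $k=k_e$, we have $\{[e,x]:x\in Q\}=\{1,k_e\}\le Z(Q)$. The elements of $Q\setminus U$ generate $Q$ and are central modulo $Z(Q)$, so $Q/Z(Q)$ is abelian, and commutators in $Q$ are multiplicative in each variable.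

\emph{The bound.} Suppose $d\in U$ has $|d^Q|>2$, and write $d=ee'$ with $e,e'\notin U$. Since $[d,x]=[e,x][e',x]$, we have $k_e\ne k_{e'}$. Since $C_Q(e)\cap C_Q(e')$ centralizes $d$, we have $C_Q(e)\ne C_Q(e')$. We claim that $I=C_Q(e)\cap C_Q(e')$ centralizes every $f\in Q\setminus U$. Otherwise $[f,w]=k_f$ for some $w\in I$. Then $df\notin U$ and $[df,w]=k_f$, so $k_{df}=k_f$. For $x\in C_Q(e')\setminus C_Q(e)$ we get $k_e[f,x]=[df,x]\in\{1,k_f\}$, and $[f,x]\in\{1,k_f\}$, so $k_e=k_f$. Exchanging $e$ and $e'$ gives $k_{e'}=k_f$, contradicting $k_e\ne k_{e'}$. Hence $I\le Z(Q)$ and $|Q:Z(Q)|\le4$. As $d\notin Z(Q)$, we obtain $|d^Q|\le|Q:Z(Q)\langle d\rangle|\le2$, a contradiction.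
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
The ``if'' part is Proposition~\ref{prop:if}. Let $\operatorname{cs}^*(G)=\{2,4,6,8\}$. The reduction in Section~\ref{sec:key} splits off the factor $D$, so we assume the Hypothesis with $m=2$. All nontrivial class sizes are even, so every element centralized by $Q$ is central. By Lemma~\ref{lem:two1}, $|Q:U|\le2$, $|P:V|\le3$, $V=C_P(U)$ and $L=UP\trianglelefteq G$. We show that $Q=U$ leads to the stated structure and that $|Q:U|=2$ is impossible.

\medskip
\emph{Case A: $Q=U$.}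
Then $Q$ centralizes $V$, so $V\le Z(G)$, and Lemma~\ref{lem:two2} applies with $s=1$. The class size $|g^G|=\kappa$ is a power of $4$, so $\kappa=4$, and $R\cong Q_8$, $U=RC$, $[R,C]=1$, $R\cap C=Z(R)=\langle z\rangle$. Put $H=RP=R\rtimes P$. The group $P$ is abelian and centralizes $C$, so $C_P(R)=C_P(U)=V$ has index $3$ in $P$. We have $G=UP=HC$, $[H,C]=1$, and $H\cap C=R\cap C=\langle z\rangle$, since $R$ is the normal Sylow $2$-subgroup of $H$. It remains to show $C'=\langle z\rangle$.

Let $r\in R\setminus Z(R)$ and $c\in C$. The subgroup $C$ is normal in $G$, and the class of $rcC=rC$ in $G/C$ consists of the three nonidentity elements of $U/C\cong R/Z(R)$. So $3$ divides $|(rc)^G|$, which therefore equals $6$. By Lemma~\ref{lem:Q8}, $(rc)^G$ contains the six elements of $(R\setminus Z(R))c$, so it equals this set. For $c'\in c^C$ we have $rc'\in(rc)^G$, so $rc'=r'c$ with $r'\in R$ and $c'c^{-1}=r^{-1}r'\in R\cap C=\langle z\rangle$. Hence $C'\le\langle z\rangle$. By Lemma~\ref{lem:two2}(b),(c), the size $8$ has the form $4|c^C|$ or $|c^G|=|c^C|$ with $c\in C$, so $C$ is nonabelian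 and $C'=\langle z\rangle$.

\medskip
In the remaining cases $|Q:U|=2$. Fix $t\in Q\setminus U$. Since $U$ centralizes $V$, all elements of $Q\setminus U=tU$ act on $V$ in the same way, and $C_V(t)$ is centralized by $Q$, so $C_V(t)\le Z(G)$.

\medskip
\emph{Case B: $P=V$.}
Then $L/U\cong V$, so $t$ is a reflection of $V$ by Lemma~\ref{lem:two1}, and $V=\Lambda\times C_V(t)$ with $\Lambda=[V,t]$ of order $3$. Thus $V$ is abelian, $\Lambda$ is normal in $G=VQ$, and $G/\Lambda\cong Q\times C_V(t)$. For $e\in Q\setminus U$, Lemma~\ref{lem:quot}(b) gives $|e^G|=3|e^Q|$, so $|e^G|=6$ and $|e^Q|=2$. By Lemma~\ref{lem:half}, $|d^Q|\le2$ for $d\in U$. Let $x\in G$ with $x_2\in Q$. If $x_2\notin U$, then $x_3\in C_V(x_2)=C_V(t)$ is central and $|x^G|=6$. If $x_2=d\in U$ and $x_3$ is central, then $|x^G|=|d^Q|\le2$. If $x_2=d\in U$ and $x_3$ is not central, then $C_G(x_3)=UV$, of index $2$, and $|x^G|=2|d^U|\le4$. So $8$ does not occur.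

\medskip
\emph{Case C: $|P:V|=3$ and $t$ acts nontrivially on $V$.}
The index $|V:C_V(t)|$ divides $|t^G|$, so $t$ is a reflection of $V$, and $V=\Lambda\times C_V(t)$ with $\Lambda=[V,t]$ of order $3$. By Lemma~\ref{lem:two1}, $t$ is also a reflection of $P_1=L/U\cong P$. So $[P_1,t]$ has order $3$, equals $\Lambda U/U$, and is central in $P_1$. Hence $[\Lambda,P]\le U\cap V=1$, so $V\le Z(P)$. Since $|C_{P_1}(t)|=|P|/3=|V|$ exceeds $|C_{VU/U}(t)|=|V|/3$, there is $g\in P\setminus V$ such that $tU$ centralizes $gU$. By Lemma~\ref{lem:quot}(b) there is $y\in tU\cap C_G(g)$, and $y\in Q$ is a $2$-element with $|V:C_V(y)|=3$. As $V$ is a normal subgroup of $C_G(g)$, the number $3$ divides $|y^{C_G(g)}|$. As $g\notin C_P(U)$, the number $4$ divides $|g^U|$ and hence $|g^G|$. By Lemma~\ref{lem:product}, $12$ divides $|(gy)^G|$, which is impossible.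

\medskip
\emph{Case D: $|P:V|=3$ and $t$ acts trivially on $V$.}
Then $V\le Z(G)$, and Lemma~\ref{lem:two2} applies with $s=2$. The class size $|g^G|=2\kappa$ is at most $8$, so $\kappa=4$, $U=RC$ and $[R,C]=1$. By part (b), $8|c^C|\le8$ for $c\in C$, so $C$ is abelian, and every element with noncentral $3$-part has class size $8$. By part (c), the size $4$ must then be $|c^G|$ for some $c\in C$. But $c$ is centralized by $RCP=L$, which has index $2$, so $|c^G|\le2$. This contradiction completes the proof.
\end{proof}

\begin{thebibliography}{9}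

\bibitem{CC}
Alan R. Camina and Rachel D. Camina,
\emph{Restrictions on sets of conjugacy class sizes in arithmetic progressions},
arXiv:2009.05355 (2020).

\bibitem{Gor}
Gorenstein, \emph{Finite Groups}.

\end{thebibliography}
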